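\title{Power series of typical compact sets: every Hausdorff dimension occurs}

\begin{abstract}
A compact set $K\subseteq[0,1]$ can be substituted into a power series $f=\sum a_nx^n$ with $\sum|a_n|<\infty$ by reading sums and products as Minkowski sums and products. We show that for every $d\in[0,1]$ there is an entire power series $f$ with nonnegative rational coefficients such that $f(K)$ has Hausdorff dimension $d$ for the typical compact set $K\subseteq[0,1]$, in the sense of Baire category. The case $0<d<1$ answers a problem from a paper of Nagy. The upper bound is a lattice count for finite sets of rationals. The lower bound holds whenever $K$ has two positive elements; it comes from a digit expansion whose digits are kept apart by van der Corput's estimate for exponential sums.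
\end{abstract}

\section{The problem and the result}\label{sec:intro}

For $A,B\subseteq\mathbb R$ and $c\in\mathbb R$ let
\[
A+B=\{a+b:a\in A,\ b\in B\},\qquad A\cdot B=\{ab:a\in A,\ b\in B\},\qquad c\cdot A=\{ca:a\in A\}.
\]
For $X=[0,1]$ or $X=\mathbb R$ let $\mathcal K(X)$ be the space of nonempty compact subsets of $X$ with the Hausdorff metric
\[
d_{\mathcal H}(A,B)=\max\Big\{\max_{a\in A}\min_{b\in B}|a-b|,\ \max_{b\in B}\min_{a\in A}|a-b|\Big\}.
\]
For $K\in\mathcal K([0,1])$ put $K^0=\{1\}$ and $K^n=K\cdot K\cdots K$ ($n$ factors); thus $K^n$ is the set of all products of $n$ elements of $K$. Let $f(x)=\sum_{n\ge0}a_nx^n$ be a real power series that converges absolutely on $[0,1]$, which means $\sum|a_n|<\infty$. We define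
\[
f(K)=\sum_{n=0}^\infty a_n\cdot K^n
\]
as the limit in $\mathcal K(\mathbb R)$ of the Minkowski sums $\sum_{n\le m}a_n\cdot K^n$; the limit exists (Lemma~\ref{lem:basic}). Every occurrence of the variable is replaced by an element of $K$ independently of the others: for $f(x)=x+x^2$ we get $f(K)=\{u+vw:u,v,w\in K\}$. The size of $f(K)$ therefore measures how much of the line can be reached from $K$ by the additions and multiplications that $f$ prescribes.

The space $\mathcal K([0,1])$ is a complete metric space, so by Baire's theorem a countable union of nowhere dense sets (a \emph{meager} set) has dense complement. A property holds for the \emph{typical} compact set $K\subseteq[0,1]$ if the set of $K\in\mathcal K([0,1])$ without the property is meager. The typical compact set is thin, and finitely many operations keep it thin: by a result of C.~Chen, for every fixed real polynomial $p$ the typical $K$ satisfies $\dim_{\mathrm H}p(K)=0$, where $\dim_{\mathrm H}$ is Hausdorff dimension. A power series performs infinitely many operations, and then even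 a two-point set can have a large value. In Section~\ref{sec:examples} we shall see that rapidly decaying coefficients still give dimension $0$, whereas for a geometric series the typical $f(K)$ contains an interval. The following problem, from the paper of Nagy~\cite{Nagy}, asks whether anything lies between these extremes.

\medskip
\noindent\textbf{Problem.} \emph{Are there a number $0<d<1$ and a power series $f$, absolutely convergent on $[0,1]$, such that the typical compact set $K\subseteq[0,1]$ satisfies $\dim_{\mathrm H}f(K)=d$?}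
\medskip

The answer is yes, for every $d$. Below, $\underline{\dim}_{\mathrm B}$, $\overline{\dim}_{\mathrm B}$ and $\dim_{\mathrm P}$ are the lower box, upper box and packing dimensions, recalled in Section~\ref{sec:tools}.

\begin{theorem}\label{thm:main}
For every $d\in[0,1]$ there is a power series $f=\sum a_nx^n$ with $a_n\in\mathbb Q$, $a_n\ge0$ and infinite radius of convergence such that:
\begin{enumerate}
\item[(1)] $\dim_{\mathrm H}f(K)\ge d$ for every compact $K\subseteq[0,1]$ with at least two positive elements, and $\dim_{\mathrm H}f(K)=0$ for all other $K\in\mathcal K([0,1])$;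
\item[(2)] $\dim_{\mathrm H}f(F)\le\underline{\dim}_{\mathrm B}f(F)\le d$ for every finite nonempty $F\subseteq[0,1]\cap\mathbb Q$;
\item[(3)] the typical compact $K\subseteq[0,1]$ satisfies $\dim_{\mathrm H}f(K)=\underline{\dim}_{\mathrm B}f(K)=d$;
\item[(4)] $\dim_{\mathrm P}f(K)=\overline{\dim}_{\mathrm B}f(K)=1$ for every $K$ with at least two positive elements, hence for the typical $K$.
\end{enumerate}
\end{theorem}

Part (3) with $0<d<1$ answers the problem. Section~\ref{sec:examples} ends with a model in which the dimension $d$ can be computed by hand. The series $f$ is constructed in Section~\ref{sec:series}, the upper bound is proved in Section~\ref{sec:upper}, the lower bound for two-point sets in Section~\ref{sec:lower}, and Section~\ref{sec:end} combines them.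

\section{Dimensions, measures and category}\label{sec:tools}

Write $|J|$ for the length of an interval $J$ and $\#A$ for the cardinality of a finite set $A$. For a bounded nonempty set $E\subseteq\mathbb R$ and $\delta>0$ let $N_\delta(E)$ be the least number of open intervals of length $\delta$ that cover $E$. The lower and upper box dimensions are
\[
\underline{\dim}_{\mathrm B}E=\liminf_{\delta\to0}\frac{\log N_\delta(E)}{\log(1/\delta)},\qquad
\overline{\dim}_{\mathrm B}E=\limsup_{\delta\to0}\frac{\log N_\delta(E)}{\log(1/\delta)}.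
\]
The Hausdorff dimension $\dim_{\mathrm H}E$ is the infimum of those $s>0$ for which $E$ has countable covers by open intervals $J_l$ with $\sum_l|J_l|^s$ arbitrarily small. The packing dimension $\dim_{\mathrm P}E$ equals the infimum of $\sup_l\overline{\dim}_{\mathrm B}E_l$ over all countable covers of $E$ by bounded sets $E_l$. All four dimensions are monotone under inclusion, and
\begin{equation}\label{eq:dims}
\dim_{\mathrm H}E\le\underline{\dim}_{\mathrm B}E\le\overline{\dim}_{\mathrm B}E\le1,\qquad \dim_{\mathrm P}E\le\overline{\dim}_{\mathrm B}E .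
\end{equation}
An upper bound for $\underline{\dim}_{\mathrm B}E$ needs economical covers only along one sequence $\delta\to0$. Lower bounds come from measures.

\begin{lemma}[mass distribution]\label{lem:mass}
Let $\mu$ be a Borel probability measure on $\mathbb R$ with $\mu(E)=1$, where $E$ is compact.
\begin{enumerate}
\item[(a)] If $s,C,r>0$ and $\mu(J)\le C|J|^s$ for all intervals $J$ with $0<|J|<r$, then $\dim_{\mathrm H}E\ge s$.
\item[(b)] If $r_k\to0$, $\varepsilon_k\to0$ and $\mu(J)\le r_k^{1-\varepsilon_k}$ for all $k$ and all closed intervals $J$ of length $r_k$, then $\dim_{\mathrm P}E=\overline{\dim}_{\mathrm B}E=1$.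
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let open intervals $J_l$ cover $E$. If all are shorter than $r$, then $1\le\sum\mu(J_l)\le C\sum|J_l|^s$; otherwise $\sum|J_l|^s\ge r^s$. So $\sum|J_l|^s$ cannot be arbitrarily small, and neither can $\sum|J_l|^{s'}$ for $s'<s$, because $|J|^s\le|J|^{s'}$ when $|J|\le1$.

(b) Let $E\subseteq\bigcup_lE_l$ with $E_l$ bounded. Some closure $\overline{E_l}$ has positive measure. If open intervals of length $r_k$ cover $E_l$ and are finite in number, their closures cover $\overline{E_l}$, so $\mu(\overline{E_l})\le N_{r_k}(E_l)\,r_k^{1-\varepsilon_k}$. Hence $\overline{\dim}_{\mathrm B}E_l\ge1$, so $\dim_{\mathrm P}E\ge1$, and \eqref{eq:dims} gives the rest.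
\end{proof}

\begin{lemma}\label{lem:basic}
Let $f=\sum a_nx^n$ with $\sum|a_n|<\infty$, let $p_m=\sum_{n\le m}a_nx^n$ and $T_m=\sum_{n>m}|a_n|$, and let $K\in\mathcal K([0,1])$.
\begin{enumerate}
\item[(a)] The sets $p_m(K)$ converge, and $f(K)=\{\sum_na_nu_n:u_n\in K^n\text{ for all }n\}$. In particular, $K\subseteq K'$ implies $f(K)\subseteq f(K')$.
\item[(b)] If $p_m(K)$ is finite and $\delta>2T_m$, then $N_\delta(f(K))\le\#p_m(K)$.
\item[(c)] The map $K\mapsto f(K)$ from $\mathcal K([0,1])$ to $\mathcal K(\mathbb R)$ is continuous.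
\end{enumerate}
\end{lemma}

\begin{proof}
Let $E$ be the set of sums in (a). It is the image of the compact space $\prod_nK^n$ under a uniformly convergent series of continuous functions, so it is compact. Cutting the sums at index $m$ produces exactly the points of $p_m(K)$ and changes each sum by at most $T_m$, since $0\le u_n\le1$. Hence $d_{\mathcal H}(p_m(K),E)\le T_m\to0$. This proves (a), and (b) follows by centering an open interval of length $\delta$ at each point of $p_m(K)$. For (c), the inequality $|u_1\cdots u_n-v_1\cdots v_n|\le\sum_i|u_i-v_i|$ on $[0,1]$ gives $d_{\mathcal H}(p_m(K),p_m(K'))\le\sum_{n\le m}n|a_n|\,d_{\mathcal H}(K,K')$. So each map $K\mapsto p_m(K)$ is continuous, and these maps converge uniformly.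
\end{proof}

The next lemma passes upper bounds from a dense family to the typical set. The finite nonempty subsets of $[0,1]\cap\mathbb Q$ form such a family: cover $K$ by finitely many intervals of length $\varepsilon$ that meet $K$ and pick a rational point of $[0,1]$ in each.

\begin{lemma}\label{lem:baire}
Let $\sum|a_n|<\infty$ and $d\ge0$. If $\underline{\dim}_{\mathrm B}f(F)\le d$ for all $F$ in a dense subset $\mathcal D$ of $\mathcal K([0,1])$, then the typical $K$ satisfies $\dim_{\mathrm H}f(K)\le\underline{\dim}_{\mathrm B}f(K)\le d$.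
\end{lemma}

\begin{proof}
For $s>d$ and an integer $i\ge1$ let
\[
\mathcal V_{s,i}=\{K:N_\delta(f(K))<\delta^{-s}\text{ for some }0<\delta<1/i\}.
\]
This set contains $\mathcal D$, so it is dense. It is open: if finitely many open intervals cover the compact set $f(K)$, then their union contains all points within some distance $\rho>0$ of $f(K)$, and by Lemma~\ref{lem:basic}(c) it contains $f(K')$ for all $K'$ near $K$. Hence the complement of $\bigcap_{i,j\ge1}\mathcal V_{d+1/j,\,i}$ is meager. For $K$ in the intersection and each $j$ there are arbitrarily small $\delta$ with $N_\delta(f(K))<\delta^{-d-1/j}$, so $\underline{\dim}_{\mathrm B}f(K)\le d$.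
\end{proof}

If $p$ is a polynomial and $F$ is finite, then $p(F)$ is finite, and Lemma~\ref{lem:baire} with $d=0$ gives Chen's result. Lower bounds do not pass from dense families in this way: for $f(x)=x$, the finite unions of nondegenerate closed intervals are dense and have dimension $1$, yet the typical $K$ has dimension $0$. This is why part (1) of Theorem~\ref{thm:main} is proved for every $K$ in an open dense set.

\section{Two extremes and a model}\label{sec:examples}

\begin{example}[fast decay]\label{ex:fast}
Suppose $T_m>0$ for all $m$, and let $F$ have $r$ elements. An element of $F^n$ is determined by the exponents of $r-1$ of them, so $\#F^n\le(n+1)^{r-1}$ and $\#p_m(F)\le((m+1)!)^{r-1}$. Lemma~\ref{lem:basic}(b) with $\delta=3T_m$ gives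
\begin{equation}\label{eq:count}
\underline{\dim}_{\mathrm B}f(F)\le(r-1)\liminf_{m\to\infty}\frac{\log((m+1)!)}{\log(1/(3T_m))}.
\end{equation}
If the lower limit is $0$, as for $a_n=e^{-n^2}$ (where $T_m\le e^{-m^2}$), then the typical $f(K)$ has dimension $0$ by Lemma~\ref{lem:baire}. If $|a_n|\le(n!)^{-c}$ with $c\ge1$, then $T_m\le2((m+1)!)^{-c}$, so $f(F)$ has dimension at most $1/c$ for every two-point set $F$.
\end{example}

\begin{example}[geometric decay]\label{ex:geom}
Let $f=\sum c^nx^n$ with $0<c<1$. Then $f(K)$ contains an interval for the typical $K$. Indeed, the sets $K$ that contain points $0<x<y$ with $1-x/y<cy/2$ form an open set (the inequalities are strict) that is dense (add two such points near a point of $K$). For such $K$ put $\rho=cy$ and $\beta=x/y$, choose $j_0$ with $\beta^{j_0}\le\frac12$, and let $D=\{\beta^j:0\le j\le j_0\}$. Since $y^{n-j}x^j=y^n\beta^j$, we have $c^n\cdot K^n\supseteq\rho^n\cdot D$ for $n\ge j_0$. The interval $Y=[\beta^{j_0}/(1-\rho),1/(1-\rho)]$ has length at least $\frac12$, and neighboring elements of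 $D$ differ by at most $1-\beta<\rho/2$. So the intervals $w+\rho\cdot Y$, $w\in D$, overlap in a chain, and comparing endpoints shows that their union is $Y$. Iterating, every point of $Y$ is $\sum_{i\ge0}\rho^iw_i$ with $w_i\in D$. By Lemma~\ref{lem:basic}(a), $f(K)\supseteq\sum_{n<j_0}\rho^n+\rho^{j_0}\cdot Y$.
\end{example}

These examples suggest a dichotomy. A dense family of finite sets contains sets with arbitrarily many elements, since it approximates $[0,1]$. Because of the factor $r-1$, the count \eqref{eq:count} then gives either dimension $0$ or no information. In the other case more points of $K$ mean more choices in every term, and one may guess that the dimension is pushed up to $1$, as in Example~\ref{ex:geom}. To stop at $d$, something other than the number of choices has to limit the size of $f(F)$.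

For a single set $K$ an intermediate dimension is easy to obtain, by letting the coefficients vanish on long gaps. We fix the blocks and gaps that are used in the rest of the paper. Let $d\in[0,1]$, $b_1=16$, and
\[
b_{k+1}=\lceil b_k^2/d\rceil\quad\text{if }d>0,\qquad b_{k+1}=(k+1)b_k^2\quad\text{if }d=0 .
\]
In both cases
\begin{equation}\label{eq:blocks}
b_{k+1}\ge b_k^2,\qquad b_k^2/b_{k+1}\to d .
\end{equation}
The \emph{blocks} $B_k=\{n\in\mathbb Z:b_k<n\le b_k^2\}$ are pairwise disjoint. Let $S=\bigcup_kB_k$; it has no element in the \emph{gap} $(b_k^2,b_{k+1}]$.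

\begin{example}[the model]\label{ex:model}
Let $g=\sum_{n\in S}2^{-n}x^n$ and $K_0=\{0,1\}$. Since $K_0^n=K_0$ for $n\ge1$, the set $E=g(K_0)$ consists of the numbers $\sum_{n\in S}\epsilon_n2^{-n}$ with $\epsilon_n\in\{0,1\}$: binary digits are free in the blocks and vanish in the gaps. We show that $\dim_{\mathrm H}E=\underline{\dim}_{\mathrm B}E=d$ and $\dim_{\mathrm P}E=1$.

Let $\gamma(m)=\#(S\cap[1,m])$. Then $b_k^2-b_k\le\gamma(b_k^2)=\gamma(b_{k+1})\le b_k^2$, so $\gamma(b_{k+1})/b_{k+1}\to d$ by \eqref{eq:blocks}. The ratio $\gamma(m)/m$ does not decrease when $m$ steps into $S$ and does not increase otherwise, so on $[b_k,b_{k+1}]$ it is smallest at an endpoint, and $\liminf\gamma(m)/m=d$. By Lemma~\ref{lem:basic}(b), $N_{3\cdot2^{-m}}(E)\le2^{\gamma(m)}$, which for $m=b_{k+1}$ gives $\underline{\dim}_{\mathrm B}E\le d$. Now let the $\epsilon_n$ be independent fair coin tosses and let $\mu$ be the distribution of the sum. The digits with $n\le m$ determine an integer $a$, different for different digits, such that the sum lies in $[a2^{-m},(a+1)2^{-m}]$.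 An interval $J$ with $|J|\le2^{-m}$ meets at most three of these intervals, so $\mu(J)\le3\cdot2^{-\gamma(m)}$. For $0<s<d$ and $2^{-m-1}<|J|\le2^{-m}$ with $m$ large this is at most $3\cdot2^{-sm}\le6|J|^s$, and Lemma~\ref{lem:mass}(a) gives $\dim_{\mathrm H}E\ge d$. For $|J|=r_k=2^{-b_k^2}$ it is at most $3\cdot2^{b_k}r_k=r_k^{1-o(1)}$, and Lemma~\ref{lem:mass}(b) gives $\dim_{\mathrm P}E=1$.
\end{example}

In the model, $E$ looks one-dimensional along a block and zero-dimensional along a gap. A block is so long that at its end everything before it is negligible, and the gap then dilutes the dimension from $1$ to $d$. We want this picture for the typical $K$, and three things stand in the way.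

\emph{The scale of the $n$th term depends on $K$.} For $K=\{0,z\}$ with $0<z<1$ the terms are $\epsilon_n(z/2)^n$, so $g(K)$ is covered by $2^{\gamma(m)}$ intervals of length $3(z/2)^m$ and has dimension at most $d\log2/\log(2/z)$. The remedy is superexponential decay: if $a_n\approx e^{-\varphi(n)}$ with $\varphi(n)/n\to\infty$, then $-\log(a_nu)=\varphi(n)+O(n)$ for $u\in\{x,y\}^n$ with $x,y>0$, and the main term does not depend on $x$ and $y$.

\emph{The upper bound must not depend on $\#F$.} We give the coefficients up to the end of a block a common denominator that is hardly larger than the reciprocal of the last one. For rational $F$ the partial sum then lies in a lattice, and we count lattice points instead of choices.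

\emph{Two digits per index no longer suffice.} With superexponential decay, $2^m$ choices up to index $m$ give dimension $0$. The $n+1$ elements of $\{x,y\}^n$ must be used, and by Example~\ref{ex:fast} two points can produce dimension close to $1$ only if the decay is not much faster than $1/n!$. The function $\varphi(n)=n\sqrt{\log n}$ lies between $n$ and $n\log n$.

\section{The power series}\label{sec:series}

Let $\varphi(t)=t\sqrt{\log t}$ for $t\ge e$. With $L=\log t\ge1$ we have $\varphi'(t)=L^{1/2}+\frac12L^{-1/2}$ and $\varphi''(t)=\frac1t\big(\frac12L^{-1/2}-\frac14L^{-3/2}\big)$. Since $L^{-3/2}\le L^{-1/2}$,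
\begin{equation}\label{eq:phi}
\varphi'(t)\ge1,\qquad \frac1{4t\sqrt{\log t}}\le\varphi''(t)\le\frac1{2t\sqrt{\log t}} .
\end{equation}
Thus $\varphi$ and $\varphi'$ are increasing. The blocks have the same proportions on the scale $\varphi$ as in \eqref{eq:blocks}:
\begin{equation}\label{eq:ratio}
\frac{\varphi(b_k^2)}{\varphi(b_{k+1})}=\frac{b_k^2}{b_{k+1}}\sqrt{\frac{\log b_k^2}{\log b_{k+1}}}\to d ,
\end{equation}
because the square root is at most $1$, which suffices for $d=0$, and tends to $1$ when $d>0$.

We round $e^{-\varphi(n)}$ upward to a dyadic rational whose denominator depends only on the block. Let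
\[
q_k=2^{\nu_k},\qquad\nu_k=\lceil\varphi(b_k^2)/\log2\rceil+b_k^2,
\]
\[
a_n=q_k^{-1}\lceil q_ke^{-\varphi(n)}\rceil\quad(n\in B_k),\qquad a_n=0\quad(n\notin S),
\]
and $f=\sum a_nx^n$. The exponents $\nu_k$ increase, so $q_j$ divides $q_k$ for $j\le k$. Therefore
\begin{equation}\label{eq:denominator}
q_ka_n\in\mathbb Z\quad(n\le b_k^2),\qquad e^{\varphi(b_k^2)}2^{b_k^2}\le q_k\le2e^{\varphi(b_k^2)}2^{b_k^2}.
\end{equation}
The factor $2^{b_k^2}$ is of lower order than $e^{\varphi(b_k^2)}$ on the logarithmic scale, and it makes the rounding accurate. For $n\in B_k$ we have $0\le a_n-e^{-\varphi(n)}\le q_k^{-1}\le e^{-\varphi(n)}2^{-n}$, because $n\le b_k^2$. Hence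
\begin{equation}\label{eq:an}
0\le\varphi(n)+\log a_n\le2^{-n},\qquad a_n\le2e^{-\varphi(n)}\qquad(n\in S).
\end{equation}
Since $\varphi(n)/n\to\infty$, we get $a_n^{1/n}\to0$, so $f$ is entire. For an integer $m\ge3$, \eqref{eq:phi} gives $\varphi(m+i)\ge\varphi(m)+i$, so
\begin{equation}\label{eq:tail}
T_m=\sum_{n>m}a_n\le2e^{-\varphi(m)}\sum_{i\ge1}e^{-i}\le2e^{-\varphi(m)} .
\end{equation}

\section{The upper bound: counting lattice points}\label{sec:upper}

\begin{proposition}\label{prop:upper}
If $F\subseteq[0,1]\cap\mathbb Q$ is finite and nonempty, then $\underline{\dim}_{\mathrm B}f(F)\le d$.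
\end{proposition}

\begin{proof}
Let $Q$ be a common denominator of the elements of $F$, so that $F^n\subseteq Q^{-n}\cdot\mathbb Z$. Because of the gap, $p_{b_{k+1}}=p_{b_k^2}$. By \eqref{eq:denominator}, all points of $p_{b_k^2}(F)$ are integer multiples of $(q_kQ^{b_k^2})^{-1}$, and they lie in $[0,f(1)]$. Hence
\[
\#p_{b_{k+1}}(F)\le1+f(1)\,q_kQ^{b_k^2}\le\exp\big(\varphi(b_k^2)+Cb_k^2\big)
\]
with $C$ depending only on $f$ and $Q$. Let $\delta_k=5e^{-\varphi(b_{k+1})}$; by \eqref{eq:tail}, $\delta_k>2T_{b_{k+1}}$. Lemma~\ref{lem:basic}(b) gives, for large $k$,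
\[
\frac{\log N_{\delta_k}(f(F))}{\log(1/\delta_k)}\le\frac{\varphi(b_k^2)+Cb_k^2}{\varphi(b_{k+1})-\log5},
\]
and the right side tends to $d$ by \eqref{eq:ratio}, since $b_k^2=o(\varphi(b_k^2))$.
\end{proof}

The number of elements of $F$ does not appear in the bound, and $Q$ appears only in the term $Cb_k^2$, which the superexponential decay makes negligible. Rationality of $F$ is used only here.

\section{The lower bound for two positive points}\label{sec:lower}

\begin{proposition}\label{prop:lower}
If $0<x<y\le1$, then $\dim_{\mathrm H}f(\{x,y\})\ge d$ and $\dim_{\mathrm P}f(\{x,y\})=1$.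
\end{proposition}

\subsection{The set $\{\frac12,1\}$}\label{sub:idea}

Take $x=\frac12$, $y=1$, so that $\{x,y\}^n=\{2^{-j}:0\le j\le n\}$, and pretend that $a_n=e^{-\varphi(n)}$. As in the model, we want a digit expansion inside $f(\{x,y\})$. Let the scales be $e^{-\zeta},e^{-\zeta-\ell},e^{-\zeta-2\ell},\dots$. To look one-dimensional along a block, the expansion needs at scale $e^{-\zeta}$ about $e^{\ell}$ digits, of size about $e^{-\zeta}$ and about $e^{-\zeta-\ell}$ apart.

A single index cannot supply them: the values $e^{-\varphi(n)}2^{-j}$ have ratio $2$, so at most one of them lies in $(\frac12e^{-\zeta},e^{-\zeta}]$. If $\varphi(n)\le\zeta\le\varphi(n)+n\log2$, exactly one does, namely the one with $j=\lceil(\zeta-\varphi(n))/\log2\rceil$, and it equals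
\[
e^{-\zeta}\,2^{-\vartheta_n},\qquad\vartheta_n=\text{fractional part of }(\varphi(n)-\zeta)/\log2 .
\]
So each admissible index offers one digit. We let every index take its smallest value $a_n2^{-n}$ by default, and at each scale we choose \emph{one index} and switch it to the value above. The switch adds $a_n(2^{-j}-2^{-n})$, which is $a_n2^{-j}$ up to a relative error $2^{-n/2}$ when $j\le n/2$. The digits are well separated if the numbers $\vartheta_n$ are, and this is a question about the distribution of $\varphi(n)/\log2$ modulo $1$.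

The step $\ell$ is constrained from both sides. Let $\varphi(N)=\zeta$. The admissible indices are at most $N$, so $e^\ell$ digits require $\ell\le\log N$. On the other hand, an index can be switched only once; each step uses up one index, while $N$ advances by about $\ell/\varphi'(N)\approx\ell/\sqrt{\log N}$, so the supply lasts if $\ell$ is much larger than $\sqrt{\log N}$. We take $\ell$ of order $(\log N)^{3/4}$. There is room for $\ell$ because $\varphi'(N)=o(\log N)$, and this is where decay slower than $1/n!$ enters. Finally, since $\ell\to\infty$, losing a constant factor in the number of digits at each step costs nothing in the dimension.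

\subsection{Digit expansions on a tree}

The digits available at a step depend on which indices were used before. The following lemma allows for this.

\begin{lemma}\label{lem:digits}
Let $\zeta_i$ and $\ell(i)\ge1$ be real numbers with $\zeta_{i+1}\ge\xi_i:=\zeta_i+\ell(i)$ for $i\ge1$, let $M(i)\ge1$ be integers, and let $\Omega=\prod_i\{1,\dots,M(i)\}$. Let $t_i:\Omega\to[0,e^{1-\zeta_i}]$ depend only on the first $i$ coordinates, and suppose that $|t_i(\omega)-t_i(\omega')|\ge6e^{-\xi_i}$ whenever $\omega$ and $\omega'$ first differ in coordinate $i$. Let $c\in\mathbb R$ and $\theta=c+\sum_it_i$. Then $\theta(\Omega)$ is compact and carries a Borel probability measure $\mu$ such that, for all $i$ and all intervals $J$ with $|J|<e^{-\xi_i}$,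
\begin{equation}\label{eq:mu}
\mu(J)\le e^{-G_i},\qquad G_i=\sum_{i'\le i}\log M(i').
\end{equation}
\end{lemma}

\begin{proof}
For $i'>i$ we have $\zeta_{i'}\ge\xi_i+(i'-i-1)$, so
\[
0\le\sum_{i'>i}t_{i'}\le e^{1-\xi_i}\sum_{l\ge0}e^{-l}=\frac{e^2}{e-1}\,e^{-\xi_i}\le5e^{-\xi_i}.
\]
Since $\xi_i\to\infty$, the function $\theta$ is a uniform limit of functions of finitely many coordinates, hence continuous on the compact space $\Omega$. Let $\mu$ be the image under $\theta$ of the product of the uniform measures. If $\omega$ and $\omega'$ first differ in coordinate $i$, then the terms before $t_i$ agree, the terms $t_i$ differ by at least $6e^{-\xi_i}$, and both tails lie in $[0,5e^{-\xi_i}]$; so $|\theta(\omega)-\theta(\omega')|\ge e^{-\xi_i}$. The sequence $\xi_i$ increases, since $\xi_i\le\zeta_{i+1}<\xi_{i+1}$. Therefore, if $|J|<e^{-\xi_i}$, all points of $\theta^{-1}(J)$ share their first $i$ coordinates, and the set of sequences with given first $i$ coordinates has measure $e^{-G_i}$.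
\end{proof}

\subsection{Scales, windows and digits}

Fix $0<x<y\le1$ and put
\[
\alpha=\log(1/y)\ge0,\qquad\tau=\log(y/x)>0,\qquad\Phi(t)=\varphi(t)+\alpha t .
\]
Then $\{x,y\}^n=\{y^{n-j}x^j:0\le j\le n\}$ and $y^{n-j}x^j=e^{-\alpha n-\tau j}$, so $e^{-\varphi(n)}y^{n-j}x^j=e^{-\Phi(n)-\tau j}$. The function $\Phi$ increases continuously to $\infty$ on $[e,\infty)$. Let
\[
\eta=\min\Big(\frac14,\frac\tau{16}\Big),\quad\kappa=\frac{24e^{\tau+1}}\tau>1,\quad\ell_k=(\log b_k)^{3/4},\quad H_k=\Big\lfloor\frac{e^{\ell_k}}\kappa\Big\rfloor,\quad M_k=\Big\lceil\frac{H_k}{16}\Big\rceil .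
\]
In block $k$ the step is $\ell_k$ and the number of digits is $M_k$; the constant $\kappa$ will produce the factor $6$ in Lemma~\ref{lem:digits}. ``For large $k$'' means for $k$ beyond a bound that depends only on $x,y,d$.

For $\zeta\ge\Phi(e)$ let $N=N(\zeta)$ be the solution of $\Phi(N)=\zeta$, let $N^-=N^-(\zeta)=N-\eta N/\sqrt{\log N}$, and define the \emph{window}
\[
I(\zeta)=\{n\in\mathbb Z:N^-<n\le N\}.
\]
The window must lie in the block, where $a_n\ne0$, so the first scale of block $k$ is placed slightly beyond $b_k$. Let $c_k=b_k(1+(\log b_k)^{-1/2})$ and $A_k=\Phi(c_k)$. The \emph{scales of block $k$} are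
\[
\zeta_{k,m}=A_k+m\ell_k\quad(0\le m<m_k),\qquad m_k=\Big\lfloor\frac{\Phi(b_k^2)-A_k}{\ell_k}\Big\rfloor .
\]
As $k\to\infty$,
\begin{equation}\label{eq:Ak}
A_k=(1+o(1))\varphi(b_k),\qquad m_k\ell_k=(1+o(1))\varphi(b_k^2).
\end{equation}
The first relation holds because $c_k/b_k\to1$ gives $\varphi(c_k)/\varphi(b_k)\to1$, and $\alpha c_k/\varphi(b_k)\le2\alpha/\sqrt{\log b_k}$. The second holds because $m_k\ell_k$ is within $\ell_k$ of $\varphi(b_k^2)+\alpha b_k^2-A_k$, and $\ell_k$, $\alpha b_k^2$ and $A_k$ are all $o(\varphi(b_k^2))$. In particular $m_k\ge1$ for large $k$. Moreover, since $b_k^2\le b_{k+1}\le c_{k+1}$,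
\begin{equation}\label{eq:last}
\zeta_{k,m_k-1}+\ell_k\le\Phi(b_k^2)\le\zeta_{k+1,0}.
\end{equation}

\begin{lemma}[windows]\label{lem:window}
For large $k$, every scale $\zeta$ of block $k$, with $N=N(\zeta)$, $N^-=N^-(\zeta)$ and $I=I(\zeta)$, satisfies:
\begin{enumerate}
\item[(a)] $c_k\le N\le b_k^2$, $N^-\ge N/2$, $I\subseteq B_k$ and $\#I\ge\eta N/(2\sqrt{\log N})$;
\item[(b)] $0\le\zeta-\Phi(t)\le2\eta N\le\tau N/8$ for $N^-<t\le N$;
\item[(c)] at most $\frac12\#I$ scales $\zeta'<\zeta$ of block $k$ have $I(\zeta')\cap I\ne\emptyset$.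
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\Phi(c_k)\le\zeta\le\Phi(b_k^2)$, so $c_k\le N\le b_k^2$; in particular $N$ is large for all scales of the block once $k$ is large. Let $\varepsilon=(\log b_k)^{-1/2}\le1$. From $\eta\le\frac14$ and $N\ge b_k$ we get $N^-\ge N(1-\varepsilon/4)\ge N/2$ and $N^-\ge b_k(1+\varepsilon)(1-\varepsilon/4)=b_k(1+\frac34\varepsilon-\frac14\varepsilon^2)\ge b_k$. So $I\subseteq B_k$. Finally, $\#I\ge\eta N/\sqrt{\log N}-1$, which is at least half of $\eta N/\sqrt{\log N}$ for large $N$.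

(b) The derivative $\Phi'$ is positive and increasing, and $\Phi'(N)=\sqrt{\log N}+\frac12(\log N)^{-1/2}+\alpha\le2\sqrt{\log N}$ for large $N$. Hence $0\le\Phi(N)-\Phi(t)\le(N-N^-)\Phi'(N)\le2\eta N$, and $\eta\le\tau/16$.

(c) Let $\zeta=\zeta_{k,m}$, $\zeta'=\zeta_{k,m'}$ with $m'<m$, and $n'\in I(\zeta')\cap I$. Then $N^-<n'\le N(\zeta')\le N$, so (b) with $t=N(\zeta')$ gives $(m-m')\ell_k=\zeta-\zeta'\le2\eta N$. At most $2\eta N/\ell_k$ values of $m'$ satisfy this. For large $k$ we have $\ell_k\ge8\sqrt{2\log b_k}\ge8\sqrt{\log N}$, so $2\eta N/\ell_k\le\eta N/(4\sqrt{\log N})\le\frac12\#I$ by (a).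
\end{proof}

For a scale $\zeta$ and $n\in I(\zeta)$ define
\[
j=j(n,\zeta)=\Big\lceil\frac{\zeta-\Phi(n)}\tau\Big\rceil,\qquad v_n=v_n(\zeta)=\Phi(n)+\tau j\in[\zeta,\zeta+\tau).
\]
The digit offered by $n$ is the gain from switching the $n$th term away from its default value $a_nx^n$:
\[
w_n=w_n(\zeta)=a_ny^{n-j}x^j-a_nx^n .
\]

\begin{lemma}[digits]\label{lem:wn}
For large $k$, every scale $\zeta$ of block $k$ and every $n\in I(\zeta)$ satisfy $0\le j\le n/2$, $w_n>0$, and
\[
|u_n-v_n|\le\min\Big(1,\frac\tau{4H_k}\Big),\qquad\text{where }u_n=-\log w_n .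
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:window}(a),(b), $0\le j\le N/8+1\le n/4+1\le n/2$. As $n\in S$ and $j<n$, we have $w_n=a_ne^{-\alpha n-\tau j}(1-e^{-\tau(n-j)})>0$ and
\[
u_n-v_n=-\big(\varphi(n)+\log a_n\big)-\log\big(1-e^{-\tau(n-j)}\big).
\]
We use \eqref{eq:an}, $n-j\ge n/2$, $n>b_k$, and $-\log(1-z)\le2z$ for $0\le z\le\frac12$. For large $k$ they give $|u_n-v_n|\le2^{-b_k}+2e^{-\tau b_k/2}$. This bound tends to $0$ even after multiplication by $H_k\le\exp((\log b_k)^{3/4})$.
\end{proof}

\subsection{Distribution of $\Phi(n)$ modulo $\tau$}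

The number $v_n$ is the representative in $[\zeta,\zeta+\tau)$ of $\Phi(n)$ modulo $\tau$. We need to know that these residues do not cluster, for every $\alpha$ and $\tau$. This depends on the curvature of $\varphi$: if $\varphi(n)=\beta n$ were linear, then for $x,y$ with $(\alpha+\beta)/\tau\in\mathbb Z$ all residues would coincide. Write $\mathrm e(z)=\exp(2\pi\mathrm iz)$. We use van der Corput's second derivative test \cite[Theorem~5.9]{Titchmarsh}: there is an absolute constant $C_0$ such that, if $b\ge a+1$, $\Psi\in C^2[a,b]$ is real and $0<\Lambda\le\Psi''\le R\Lambda$ on $[a,b]$, then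
\begin{equation}\label{eq:vdc}
\Big|\sum_{a<n\le b}\mathrm e(\Psi(n))\Big|\le C_0\big(R(b-a)\Lambda^{1/2}+\Lambda^{-1/2}\big).
\end{equation}

\begin{lemma}\label{lem:equi}
For large $k$, every scale $\zeta$ of block $k$ and every interval $W$ of length $\tau/H_k$, at most $4\#I(\zeta)/H_k$ elements $n\in I(\zeta)$ have $v_n(\zeta)\in W$.
\end{lemma}

\begin{proof}
Let $H=H_k\ge1$, $I=I(\zeta)$, $N=N(\zeta)$ and $S_h=\sum_{n\in I}\mathrm e(h\Phi(n)/\tau)$ for $h\in\mathbb Z$. The Fej\'er kernel
\[
\Delta(z)=\sum_{|h|<H}\Big(1-\frac{|h|}H\Big)\mathrm e(hz)=\frac1H\Big|\sum_{h=0}^{H-1}\mathrm e(hz)\Big|^2=\frac1H\Big(\frac{\sin\pi Hz}{\sin\pi z}\Big)^2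
\]
has period $1$ and is nonnegative. For $0<|z|\le1/(2H)$ we have $|\sin\pi Hz|\ge2H|z|$ and $|\sin\pi z|\le\pi|z|$, so $\Delta(z)\ge4H/\pi^2$; also $\Delta(0)=H$. Let $\tau z_0$ be the center of $W$ and let $Z$ be the number of $n\in I$ with $v_n\in W$. For such $n$ the number $\Phi(n)/\tau-z_0$ is within $1/(2H)$ of an integer. Since $S_0=\#I$ and $|S_{-h}|=|S_h|$,
\[
\frac{4H}{\pi^2}Z\le\sum_{n\in I}\Delta\Big(\frac{\Phi(n)}\tau-z_0\Big)\le\sum_{|h|<H}|S_h|\le\#I+2H\max_{1\le h<H}|S_h| .
\]
As $\pi^2/4<3$, it suffices to show that $H|S_h|\le\frac16\#I$ for $1\le h<H$ and large $k$: then $Z\le\frac3H\cdot\frac43\#I$.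

Let $\lambda=1/(4\tau N\sqrt{\log N})$. For $t\in[N^-,N]\subseteq[N/2,N]$ we have $\Phi''(t)=\varphi''(t)$, and \eqref{eq:phi} gives
\[
\tau\lambda\le\frac1{4t\sqrt{\log t}}\le\Phi''(t)\le\frac1{N\sqrt{\log(N/2)}}\le\frac2{N\sqrt{\log N}}=8\tau\lambda ,
\]
where we used $\log(N/2)\ge\frac14\log N$. Apply \eqref{eq:vdc} to $\Psi=h\Phi/\tau$ on $[N^-,N]$, an interval of length between $1$ and $N$, with $\Lambda=h\lambda$ and $R=8$. For $1\le h<H$,
\[
|S_h|\le C_0\big(8N(H\lambda)^{1/2}+\lambda^{-1/2}\big)\le C_1N^{1/2}H^{1/2}(\log N)^{1/4},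
\]
with $C_1$ depending only on $\tau$. By Lemma~\ref{lem:window}(a), $H|S_h|/\#I\le2C_1\eta^{-1}H^{3/2}N^{-1/2}(\log N)^{3/4}$. Since $N\ge b_k$, we have $H\le\exp((\log N)^{3/4})$, so this bound tends to $0$ as $k\to\infty$, uniformly in the scale.
\end{proof}

\subsection{The tree}

Fix $k_0$ so large that for $k\ge k_0$ Lemmas~\ref{lem:window}--\ref{lem:equi} hold and $m_k\ge1$, $\ell_k\ge1$, $H_k\ge1$, $\tau/(2H_k)\le1$. List the scales of all blocks $k\ge k_0$ in increasing order as $\zeta_1<\zeta_2<\cdots$, and let $\ell(i),H(i),M(i)$ be the values $\ell_k,H_k,M_k$ for the block of $\zeta_i$. Then $\zeta_{i+1}\ge\xi_i=\zeta_i+\ell(i)$, with equality inside a block and by \eqref{eq:last} between blocks.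

\begin{lemma}[children]\label{lem:children}
Let $i\ge1$ and let $n_{i'}\in I(\zeta_{i'})$ for $i'<i$. Then $I(\zeta_i)\setminus\{n_1,\dots,n_{i-1}\}$ contains $M(i)$ elements such that any two of them, $n\ne n'$, satisfy $|w_n(\zeta_i)-w_{n'}(\zeta_i)|\ge6e^{-\xi_i}$.
\end{lemma}

\begin{proof}
Let $\zeta=\zeta_i$, $I=I(\zeta)$, $H=H(i)$ and $P=I\setminus\{n_1,\dots,n_{i-1}\}$. Windows of different blocks are disjoint by Lemma~\ref{lem:window}(a), so $n_{i'}\in I$ is possible only if $\zeta_{i'}$ is an earlier scale of the same block whose window meets $I$. Lemma~\ref{lem:window}(c) gives $\#P\ge\frac12\#I$.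

Divide $[\zeta,\zeta+\tau)$ into $H$ half-open intervals of length $\tau/H$, numbered from left to right, and call one of them occupied if it contains $v_n$ for some $n\in P$. By Lemma~\ref{lem:equi}, at least $\#P/(4\#I/H)\ge H/8$ intervals are occupied. At least $H/16$ of these, hence at least $M(i)$, have numbers of the same parity. Choose $M(i)$ such intervals and for each an $n\in P$ with $v_n$ in it. Two chosen intervals are separated by an interval of length $\tau/H$, so two chosen elements satisfy $|v_n-v_{n'}|\ge\tau/H$, and Lemma~\ref{lem:wn} gives $|u_n-u_{n'}|\ge\tau/(2H)$ and $u_n,u_{n'}\le\zeta+\tau+1$. With $1-e^{-z}\ge z/2$ for $0\le z\le1$ and $1/H\ge\kappa e^{-\ell(i)}$ we obtain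
\[
|e^{-u_n}-e^{-u_{n'}}|\ge e^{-\zeta-\tau-1}\big(1-e^{-\tau/(2H)}\big)\ge e^{-\zeta-\tau-1}\frac\tau{4H}\ge\frac{\kappa\tau}{4e^{\tau+1}}\,e^{-\xi_i}=6e^{-\xi_i}.\qedhere
\]
\end{proof}

For every admissible tuple $(n_1,\dots,n_{i-1})$ fix, once and for all, $M(i)$ elements as in Lemma~\ref{lem:children} and label them $1,\dots,M(i)$. A sequence $\omega\in\Omega=\prod_i\{1,\dots,M(i)\}$ then determines distinct indices $n_1,n_2,\dots$ recursively: $n_i$ is the element with label $\omega_i$ among those fixed for $(n_1,\dots,n_{i-1})$. Put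
\[
t_i(\omega)=w_{n_i}(\zeta_i),\qquad c=\sum_{n\in S}a_nx^n,\qquad\theta(\omega)=c+\sum_{i\ge1}t_i(\omega).
\]
The function $t_i$ depends only on $\omega_1,\dots,\omega_i$. By Lemma~\ref{lem:wn}, $u_{n_i}\ge\zeta_i-1$, so $0<t_i\le e^{1-\zeta_i}$. If $\omega$ and $\omega'$ first differ in coordinate $i$, then they select two different elements fixed for the same tuple, so $|t_i(\omega)-t_i(\omega')|\ge6e^{-\xi_i}$. Thus Lemma~\ref{lem:digits} applies. Because the $n_i$ are distinct, $\theta(\omega)=\sum_na_nz_n$, where $z_n=y^{n-j}x^j$ with $j=j(n,\zeta_i)$ if $n=n_i$, and $z_n=x^n$ for all other $n$. By Lemma~\ref{lem:basic}(a), $\theta(\omega)\in f(\{x,y\})$. We have obtained a Borel probability measure $\mu$ on $f(\{x,y\})$ that satisfies \eqref{eq:mu}.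

\subsection{Computing the dimensions}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
For large $k$ we have $H_k\ge e^{\ell_k}/(2\kappa)$, so $\log M_k\ge\ell_k-\log(32\kappa)$. Since $\ell_k\to\infty$, this and \eqref{eq:Ak} give
\begin{equation}\label{eq:gain}
\log M_k\ge(1-o(1))\ell_k,\qquad m_k\log M_k\ge(1-o(1))\varphi(b_k^2).
\end{equation}

\emph{Hausdorff dimension.} For $d=0$ there is nothing to prove. Let $0<s<d$ and choose $\varepsilon>0$ with $(1-\varepsilon)d\ge(1+\varepsilon)s$. By \eqref{eq:Ak}, \eqref{eq:gain} and \eqref{eq:ratio} there is $k_1>k_0$ such that for $k\ge k_1$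
\[
A_k+\ell_k\le(1+\varepsilon)\varphi(b_k),\qquad\log M_k\ge(1-\varepsilon)\ell_k,\qquad m_{k-1}\log M_{k-1}\ge(1-\varepsilon)\,d\,\varphi(b_k).
\]
The sequence $\xi_i$ increases to $\infty$. So for a sufficiently short interval $J$ of positive length there is an $i$ with $e^{-\xi_{i+1}}\le|J|<e^{-\xi_i}$, and $\zeta_{i+1}=\zeta_{k,m}$ with $k\ge k_1$. Then
\[
\log(1/|J|)\le\xi_{i+1}=A_k+(m+1)\ell_k\le(1+\varepsilon)\big(\varphi(b_k)+m\ell_k\big).
\]
The steps $1,\dots,i$ include all $m_{k-1}$ scales of block $k-1$ and the first $m$ scales of block $k$. Using $d\le1$,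
\[
G_i\ge(1-\varepsilon)\big(d\,\varphi(b_k)+m\ell_k\big)\ge(1-\varepsilon)\,d\,\big(\varphi(b_k)+m\ell_k\big)\ge s\log(1/|J|).
\]
By \eqref{eq:mu}, $\mu(J)\le|J|^s$, and Lemma~\ref{lem:mass}(a) gives $\dim_{\mathrm H}f(\{x,y\})\ge s$ for every $s<d$.

\emph{Packing dimension.} Let $\zeta_i$ be the last scale of block $k\ge k_0$ and let $r_k=\frac12e^{-\Phi(b_k^2)}$. By \eqref{eq:last}, $\xi_i\le\Phi(b_k^2)$, so $r_k<e^{-\xi_i}$. Every interval $J$ of length $r_k$ has $\mu(J)\le e^{-m_k\log M_k}$ by \eqref{eq:mu}. Since $\log(1/r_k)=(1+o(1))\varphi(b_k^2)$, \eqref{eq:gain} shows that this is at most $r_k^{1-o(1)}$, and Lemma~\ref{lem:mass}(b) applies.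
\end{proof}

The worst case in the Hausdorff estimate is $m=0$, the end of a gap, where the ratio of the bounds for $G_i$ and $\xi_{i+1}$ is about $\varphi(b_{k-1}^2)/A_k$. It matches the upper bound of Proposition~\ref{prop:upper} because $c_k/b_k\to1$, which is possible because windows are short compared with $N$. With $c_k=2b_k$ we would have $A_k\sim2\varphi(b_k)$ and this ratio would tend to $d/2$.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

The series $f$ of Section~\ref{sec:series} is entire and has nonnegative rational coefficients.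

\emph{Part (2)} is Proposition~\ref{prop:upper} together with \eqref{eq:dims}.

\emph{Sets with two positive elements.} If $K$ contains $0<x<y$, then $f(K)\supseteq f(\{x,y\})$ by Lemma~\ref{lem:basic}(a). Proposition~\ref{prop:lower} gives $\dim_{\mathrm H}f(K)\ge d$ and $\dim_{\mathrm P}f(K)\ge1$, and \eqref{eq:dims} gives $\dim_{\mathrm P}f(K)=\overline{\dim}_{\mathrm B}f(K)=1$.

\emph{The other sets.} If $K$ has at most one positive element, then $K\subseteq\{0,z\}$ for some $z\in[0,1]$. Now $K^0=\{1\}$ and $K^n\subseteq\{0,z^n\}$ for $n\ge1$, so $\#p_m(K)\le2^m$: the $n+1$ values per index that drive Section~\ref{sec:lower} have collapsed to two. By \eqref{eq:tail} and Lemma~\ref{lem:basic}(b), $N_\delta(f(K))\le2^m$ for $\delta=5e^{-\varphi(m)}$ and $m\ge3$. Since $m/\varphi(m)\to0$, we get $\underline{\dim}_{\mathrm B}f(K)=0$, hence $\dim_{\mathrm H}f(K)=0$. This completes part (1).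

\emph{The typical set.} Let $\mathcal U$ be the set of $K$ with at least two positive elements. It is open: if $0<x<y$ lie in $K$ and $d_{\mathcal H}(K,K')<\min(x,(y-x)/2)$, then $K'$ has a point within that distance of $x$ and one within that distance of $y$, and these points are positive and distinct. It is dense, since two positive points can be added to $K$ arbitrarily near one of its points. So the complement of $\mathcal U$ is nowhere dense, and the typical $K$ lies in $\mathcal U$. This completes part (4) and shows that typically $\dim_{\mathrm H}f(K)\ge d$. By part (2) and Lemma~\ref{lem:baire}, applied to the finite nonempty subsets of $[0,1]\cap\mathbb Q$, typically $\dim_{\mathrm H}f(K)\le\underline{\dim}_{\mathrm B}f(K)\le d$. A union of two meager sets is meager, so the typical $K$ satisfies $\dim_{\mathrm H}f(K)=\underline{\dim}_{\mathrm B}f(K)=d$, which is part (3). \qed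

\begin{thebibliography}{9}

\bibitem{Nagy}
Don\'at Nagy, \emph{Substituting the typical compact sets into a power series}, arXiv:1912.03779 (2019).

\bibitem{Titchmarsh}
Titchmarsh, \emph{The Theory of the Riemann Zeta-Function}.

\end{thebibliography}
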